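\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Contractive kernel decompositions of Schur functions on the polydisk fail in three or more variables}


\begin{abstract}
For a Schur function $f$ on the polydisk $\mathbb D^d$ let
$K_f(z,\zeta)=(1-f(z)\overline{f(\zeta)})\prod_j(1-z_j\bar\zeta_j)^{-1}$. A question of
Knese asks whether $K_f$ is always a sum of positive semi-definite kernels
$\Delta_1,\dots,\Delta_d$ such that $(1-z_k\bar\zeta_k)\Delta_j\ge0$ whenever $k\ne j$. We show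
that for every $d\ge3$ the answer is no. For each $\delta>0$ we give a symmetric homogeneous
cubic polynomial $f$ in three variables with $\sup|f|<1$ such that every positive semi-definite
$\Delta\le K_f$ that is contractive in at least two of the three variables has
$\Delta(0,0)\le\delta$, whereas $K_f(0,0)=1$. Consequently such decompositions do not exist even
up to a multiplicative constant that is uniform in $f$. We also study which prescribed families of
contractivity sets do allow decompositions for all Schur functions, and give a complete description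
for $d\le3$.
\end{abstract}

\section{The question and the results}

\subsection*{Kernels and contractivity}
Let $\mathbb D^d$ be the unit polydisk in $\mathbb C^d$. A \emph{Schur function} is a holomorphic
function $f:\mathbb D^d\to\mathbb C$ with $|f|\le1$. A function
$K:\mathbb D^d\times\mathbb D^d\to\mathbb C$ is a \emph{positive semi-definite kernel}, written
$K\ge0$, if the matrix $(K(z,\zeta))_{z,\zeta\in F}$ is positive semi-definite for every finite
$F\subset\mathbb D^d$; we write $A\ge B$ for $A-B\ge0$. No regularity of kernels is ever assumed.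
A kernel $K\ge0$ is \emph{$j$-contractive} if
\[
(1-z_j\bar\zeta_j)K(z,\zeta)\ge0,
\]
and \emph{$S$-contractive}, for $S\subset\{1,\dots,d\}$, if it is $j$-contractive for every
$j\in S$. In terms of the Hilbert space of functions with reproducing kernel $K$, being
$j$-contractive means that multiplication by $z_j$ maps this space into itself as a contraction.

The \emph{Szeg\H{o} kernel} $s(z,\zeta)=\prod_{j=1}^d(1-z_j\bar\zeta_j)^{-1}$ is contractive in
every index. The kernel
\[
K_f(z,\zeta)=\bigl(1-f(z)\overline{f(\zeta)}\bigr)\,s(z,\zeta)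
\]
attached to a Schur function $f$ need not be contractive in any prescribed index $i$: the kernel
$K_{z_i}=\prod_{k\ne i}(1-z_k\bar\zeta_k)^{-1}$ is not $i$-contractive, as we check in
Section~\ref{sec:families}. One can still ask whether $K_f$ splits as
\begin{equation}\label{eq:dec}
K_f=\sum_{j=1}^d\Delta_j,\qquad \Delta_j\ge0 ,
\end{equation}
where each piece is contractive in all indices but one.
For the monomial $f=z_1\cdots z_d$ the telescoping identity
$1-a_1\cdots a_d=\sum_j a_1\cdots a_{j-1}(1-a_j)$ with $a_j=z_j\bar\zeta_j$ gives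
\begin{equation}\label{eq:mono}
K_f=\sum_{j=1}^d \Delta_j,\qquad
\Delta_j=\prod_{i<j}z_i\bar\zeta_i\ \prod_{k\ne j}(1-z_k\bar\zeta_k)^{-1},
\end{equation}
and here $\Delta_j$ is contractive in every index except $j$. It even satisfies
\begin{equation}\label{eq:SA}
\prod_{k\ne j}(1-z_k\bar\zeta_k)\,\Delta_j(z,\zeta)\ge0 .
\end{equation}
The Schur functions that admit a decomposition \eqref{eq:dec} satisfying \eqref{eq:SA} for every
$j$ form the \emph{Schur--Agler class}, and it is known that for $d\ge3$ not every Schur function
belongs to it. Condition \eqref{eq:SA} implies that $\Delta_j$ is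
$(\{1,\dots,d\}\setminus\{j\})$-contractive: for $k\ne j$, multiply by the kernels
$(1-z_l\bar\zeta_l)^{-1}\ge0$ for all $l\notin\{j,k\}$ to obtain $(1-z_k\bar\zeta_k)\Delta_j\ge0$.
For $d\ge3$ contractivity is a weaker requirement on each kernel. The following question was
posed in \cite{Knese}.

\begin{quote}
\emph{Does every Schur function on $\mathbb D^d$ have a decomposition \eqref{eq:dec} in which
each $\Delta_j$ is $(\{1,\dots,d\}\setminus\{j\})$-contractive?}
\end{quote}

For $d=1$ one takes $\Delta_1=K_f$. For $d=2$ the condition coincides with \eqref{eq:SA}, and the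
answer is yes by Agler's decomposition theorem (a proof is contained in
Theorem~\ref{thm:families}(a) below). Moreover, for every $d$ and every set $A$ of indices, $K_f$ is
always the sum of an $A$-contractive and an $A^c$-contractive kernel; this is again part of the proof
of Theorem~\ref{thm:families}(a). So one might guess that the answer is yes for all $d$. It is not.

\subsection*{Results}

\begin{theorem}\label{thm:answer}
For every $d\ge3$ there is a Schur function $f$ on $\mathbb D^d$, in fact a cubic polynomial in
$z_1,z_2,z_3$ with $\sup_{\mathbb D^d}|f|<1$, that has no decomposition \eqref{eq:dec} in which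
each $\Delta_j\ge0$ is $(\{1,\dots,d\}\setminus\{j\})$-contractive.
\end{theorem}

The reason is an estimate for a single kernel in three variables.

\begin{theorem}\label{thm:main}
For every $\delta>0$ there is a symmetric homogeneous polynomial $f$ of degree $3$ in
$z_1,z_2,z_3$, with $\sup_{\mathbb D^3}|f|<1$, such that every positive semi-definite kernel
$\Delta$ on $\mathbb D^3$ with $\Delta\le K_f$ that is contractive in at least two of the indices
$1,2,3$ satisfies $\Delta(0,0)\le\delta$.
\end{theorem}

Since $f(0)=0$, we have $K_f(0,0)=1$; so $K_f$ is not a sum of fewer than $1/\delta$ such kernels.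
The same estimate excludes domination of $K_f$ by such a sum with a constant that does not depend on
$f$.

\begin{theorem}\label{thm:constant}
Let $d\ge3$. There is no constant $c>0$ such that every Schur function $f$ on $\mathbb D^d$ admits
$(\{1,\dots,d\}\setminus\{j\})$-contractive kernels $0\le\Delta_j\le K_f$, $j=1,\dots,d$, with
$cK_f\le\sum_j\Delta_j$.
\end{theorem}

Finally, call a family $\mathcal S$ of subsets of $\{1,\dots,d\}$ \emph{universal} if every Schur
function $f$ on $\mathbb D^d$ admits a decomposition $K_f=\sum_{S\in\mathcal S}\Delta_S$ in which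
each $\Delta_S\ge0$ is $S$-contractive. The question above concerns the family of complements of
singletons. The empty family is not universal, because $K_0=s\ne0$; below, families are nonempty.

\begin{theorem}\label{thm:families}
Let $\mathcal S$ be a nonempty family of subsets of $\{1,\dots,d\}$.
\begin{enumerate}
\item[(a)] If $\varnothing\in\mathcal S$, or $\mathcal S$ contains two disjoint sets, then
$\mathcal S$ is universal.
\item[(b)] If all members of $\mathcal S$ share a common element, or if there are three distinct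
indices $i,j,k$ such that every $S\in\mathcal S$ contains at least two of them, then $\mathcal S$
is not universal.
\item[(c)] For $d\le3$, $\mathcal S$ is universal if and only if $\varnothing\in\mathcal S$ or
$\mathcal S$ contains two disjoint sets.
\end{enumerate}
\end{theorem}

\subsection*{Plan}
Section~\ref{sec:test} turns the hypotheses on $\Delta$ into an inequality
$\Delta(0,0)|\hat\varphi(0)|^2\le Q_f(\varphi)$ for Laurent polynomials $\varphi$ of a certain form.
It remains to find $f$ and $\varphi$ with $\hat\varphi(0)=1$ and $Q_f(\varphi)$ small. We perturb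
$z_1z_2z_3$; Section~\ref{sec:two} carries out the analogous perturbation in two variables, where the
computation is short and one sees what it costs. That section is motivation only.
Sections~\ref{sec:poly} and~\ref{sec:testfn} treat three variables and prove Theorem~\ref{thm:main}.
Section~\ref{sec:conseq} deduces Theorems~\ref{thm:answer} and~\ref{thm:constant}, and
Section~\ref{sec:families} proves Theorem~\ref{thm:families}.

\section{Background facts}\label{sec:background}

\paragraph{Kernels.} (i) The pointwise product of two positive semi-definite kernels is positive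
semi-definite (Schur). Hence if $K$ is $j$-contractive, multiplying
$K-z_j\bar\zeta_jK\ge0$ by $(z_j\bar\zeta_j)^n$ and summing over $0\le n<N$ gives
\begin{equation}\label{eq:iter}
K\ \ge\ (z_j\bar\zeta_j)^NK\qquad(N\ge0).
\end{equation}

(ii) If $K\ge0$ and $a=K(0,0)>0$, then $K(z,\zeta)\ge a^{-1}K(z,0)\overline{K(\zeta,0)}$. This is
the positivity of the Schur complement of the entry $a$ in the matrix of $K$ on $F\cup\{0\}$.

\paragraph{The Hardy space.} Let $m$ be normalized Haar measure on $\mathbb T^d$; $\int$ always
means $\int_{\mathbb T^d}\cdot\,dm$, and $\hat g(\alpha)$, $\alpha\in\mathbb Z^d$, are Fourier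
coefficients. We view $H^2$ as the space of functions in $L^2(\mathbb T^d)$ with Fourier support in
$\mathbb N^d$ ($0\in\mathbb N$), and identify $g\in H^2$ with the holomorphic function
$\sum_\alpha\hat g(\alpha)z^\alpha$ on $\mathbb D^d$. Its reproducing kernel is $s$: with
$s_\zeta=s(\cdot,\zeta)$ we have $g(\zeta)=\langle g,s_\zeta\rangle$, and finite sums
$\sum c_is_{\zeta_i}$ are dense in $H^2$. Let $P_{H^2}$ be the orthogonal projection of
$L^2(\mathbb T^d)$ onto $H^2$.

(iii) \emph{If $h:\mathbb D^d\to\mathbb C$ satisfies $h(z)\overline{h(\zeta)}\le C\,s(z,\zeta)$ for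
some $C>0$, then $h\in H^2$} (Aronszajn). Indeed, the hypothesis says
$|\sum c_i\overline{h(\zeta_i)}|^2\le C\,\|\sum c_is_{\zeta_i}\|^2$, so
$\sum c_is_{\zeta_i}\mapsto\sum c_i\overline{h(\zeta_i)}$ is a well-defined bounded functional on a
dense subspace. By Riesz it is $\langle\cdot,h'\rangle$ for some $h'\in H^2$, and
$h'(\zeta)=\overline{\langle s_\zeta,h'\rangle}=h(\zeta)$. In particular
$\langle\sum c_is_{\zeta_i},h\rangle=\sum c_i\overline{h(\zeta_i)}$.

(iv) Let $f$ be a Schur function and let $T_f$ be multiplication by $f$ on $H^2$. It is a contraction,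
because $\int|f(rz)g(rz)|^2\,dm\le\int|g(rz)|^2\,dm\le\|g\|^2$ for $g\in H^2$ and $0<r<1$. Moreover
$T_f^*s_\zeta=\overline{f(\zeta)}\,s_\zeta$. For $\psi=\sum_ic_is_{\zeta_i}$ we have
$\|\psi\|^2=\sum_{i,k}\bar c_ic_k\,s(\zeta_i,\zeta_k)$ and
$\|T_f^*\psi\|^2=\sum_{i,k}\bar c_ic_kf(\zeta_i)\overline{f(\zeta_k)}\,s(\zeta_i,\zeta_k)$, so
\begin{equation}\label{eq:form}
\|\psi\|^2-\|T_f^*\psi\|^2=\sum_{i,k}\bar c_ic_k\,K_f(\zeta_i,\zeta_k).
\end{equation}
In particular $K_f\ge0$. If $f$ extends continuously to the closed polydisk, then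
$T_f^*\psi=P_{H^2}(\bar f\psi)$ for $\psi\in H^2$.

\section{A test inequality}\label{sec:test}

An \emph{exponent} of a Laurent polynomial $\varphi$ is an $\alpha$ with $\hat\varphi(\alpha)\ne0$.
Let $P_-$ be the orthogonal projection of $L^2(\mathbb T^d)$ onto the functions with Fourier support
in $\{\alpha_1<0\}$.

The idea of the following lemma is that contractivity in $z_2,\dots,z_d$ lets us shift by high powers
of these variables, so that the analyticity constraints in $z_2,\dots,z_d$ disappear and only the one in
$z_1$ is left. That is why only $P_-$ appears.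

\begin{lemma}\label{lem:test}
Let $d\ge2$, let $f$ be a polynomial with $|f|\le1$ on $\mathbb D^d$, and let $0\le\Delta\le K_f$ be
$\{2,\dots,d\}$-contractive. Let $\varphi$ be a Laurent polynomial all of whose exponents satisfy
\begin{equation}\label{eq:adm}
\alpha_1\ge0,\qquad \alpha_1+\dots+\alpha_d=0 .
\end{equation}
Then
\[
\Delta(0,0)\,|\hat\varphi(0)|^2\ \le\ Q_f(\varphi):=\int(1-|f|^2)|\varphi|^2+\int|P_-(\bar f\varphi)|^2 .
\]
\end{lemma}

\begin{proof}
Let $a=\Delta(0,0)$; we may assume $a>0$. Put $g=\Delta(\cdot,0)$, so $g(0)=a$. For $N\ge0$ let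
$e_N=(z_2\cdots z_d)^N$ and $h=e_Ng$. By \eqref{eq:iter}, applied successively for $j=2,\dots,d$,
and by (ii) and (i),
\[
K_f\ \ge\ \Delta\ \ge\ e_N(z)\overline{e_N(\zeta)}\,\Delta(z,\zeta)\ \ge\ a^{-1}h(z)\overline{h(\zeta)} .
\]
Since $s-K_f=f(z)\overline{f(\zeta)}\,s\ge0$, also $s\ge a^{-1}h(z)\overline{h(\zeta)}$, and
$h\in H^2$ by (iii). The case $N=0$ gives $g\in H^2$. For $\psi=\sum c_is_{\zeta_i}$ we get from
\eqref{eq:form} and (iii)
\[
\|\psi\|^2-\|T_f^*\psi\|^2\ \ge\ a^{-1}\Bigl|\sum_i\bar c_ih(\zeta_i)\Bigr|^2=a^{-1}|\langle\psi,h\rangle|^2,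
\]
and by density this holds for all $\psi\in H^2$.

Take $\psi=e_N\varphi$ with $N$ so large that no exponent of $e_N\varphi$ or of $e_N\bar f\varphi$ is
negative in any of the positions $2,\dots,d$. As $\alpha_1\ge0$ for the exponents of $\varphi$, we have
$\psi\in H^2$. The only exponents that $P_{H^2}$ removes from $\bar f\psi=e_N\bar f\varphi$ are those
with $\alpha_1<0$, so $T_f^*\psi=e_N(\bar f\varphi-P_-(\bar f\varphi))$. Since $|e_N|=1$ on
$\mathbb T^d$,
\[
\|\psi\|^2-\|T_f^*\psi\|^2=\int|\varphi|^2-\int|f|^2|\varphi|^2+\int|P_-(\bar f\varphi)|^2=Q_f(\varphi).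
\]
Finally, $\langle\psi,h\rangle=\int\varphi\bar g=\sum_\alpha\hat\varphi(\alpha)\overline{\hat g(\alpha)}$.
Here $\hat g$ is supported in $\mathbb N^d$, while the exponents of $\varphi$ have coordinate sum $0$;
only $\alpha=0$ can be common, so $\langle\psi,h\rangle=\hat\varphi(0)\,a$. Therefore
$a^{-1}a^2|\hat\varphi(0)|^2\le Q_f(\varphi)$.
\end{proof}

For $f=z_1\cdots z_d$ the inequality says nothing new, and rightly so. On $\mathbb T^d$ we have
$|f|=1$ and $P_-(\bar f\varphi)=\bar f\varphi_0$, where $\varphi_0$ is the part of $\varphi$ with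
$\alpha_1=0$. Thus $Q_f(\varphi)=\int|\varphi_0|^2\ge|\hat\varphi(0)|^2$, and we obtain only
$\Delta(0,0)\le1$. This is sharp: the kernel $\Delta_1$ in \eqref{eq:mono} has $\Delta_1(0,0)=1$.
We shall make $Q_f(\varphi)$ small by perturbing the monomial in such a way that large terms of
$\varphi$ with $\alpha_1>0$ cancel the contribution of $\varphi_0$ to $P_-(\bar f\varphi)$.

\section{The perturbation in two variables}\label{sec:two}

Let $d=2$ and $\tau=z_1\bar z_2$ on $\mathbb T^2$. We look for $f=z_1z_2u$ with $u=1+i\varepsilon P+O(\varepsilon^2)$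
and $P$ real. The factor $i$ makes $|u|=1$ to first order, which matters because $\varphi$ will have
size $\varepsilon^{-1}$ and the defect $1-|f|^2$ gets multiplied by $|\varphi|^2$. The function
$P=\tau+\bar\tau$ is real, and $z_1z_2P=z_1^2+z_2^2$ is a polynomial. So for $0<\eta\le1$ put
\[
f=\bigl(1-(2+\eta)\varepsilon^2\bigr)z_1z_2+i\varepsilon(z_1^2+z_2^2),\qquad
u=1-(2+\eta)\varepsilon^2+i\varepsilon P .
\]
Because $P^2+|\tau-\bar\tau|^2=4$ and $|\tau-\bar\tau|=|1-\tau^2|$,
\[
|f|^2=|u|^2=1-\varepsilon^2\bigl(|1-\tau^2|^2+2\eta\bigr)+(2+\eta)^2\varepsilon^4,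
\]
which for fixed $\eta$ is $<1$ on $\mathbb T^2$ when $\varepsilon$ is small; the parameter $\eta$ absorbs
the error term at the zeros of $1-\tau^2$.

\emph{The cancellation.} Let $Y$ be a polynomial with $Y(0)=1$ and
\[
\varphi=1-i\varepsilon^{-1}\tau Y(\tau),
\]
which satisfies \eqref{eq:adm} and $\hat\varphi(0)=1$. In the product
\[
\bar f\varphi=\bar z_1\bar z_2\bigl[-i\varepsilon^{-1}\tau Y+\bigl(1-(\tau^2+1)Y\bigr)
+\varepsilon\bigl(-iP+i(2+\eta)\tau Y\bigr)-(2+\eta)\varepsilon^2\bigr],
\]
$P_-$ keeps the powers $\tau^n$, $n\le0$, in the bracket. The term of order $\varepsilon^{-1}$ has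
none, and the term of order $1$ contributes $1-Y(0)=0$: the part $\bar\tau$ of $P$ has moved
$\varepsilon^{-1}\tau Y$ down by one degree onto the constant term. What remains is
$P_-(\bar f\varphi)=\bar z_1\bar z_2(-i\varepsilon\bar\tau-(2+\eta)\varepsilon^2)$, so
$\int|P_-(\bar f\varphi)|^2=\varepsilon^2+(2+\eta)^2\varepsilon^4\to0$.

\emph{The cost.} The other half of $Q_f$ satisfies
\[
\int(1-|f|^2)|\varphi|^2\ \longrightarrow\ \int\bigl(|1-\tau^2|^2+2\eta\bigr)|Y|^2\qquad(\varepsilon\to0).
\]
If $f$ could be replaced by the unimodular function $z_1z_2e^{i\varepsilon P}$ there would be no cost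
at all; the weight $|1-\tau^2|^2$ is the price for $f$ being analytic. And this price is too high:
$(1-\tau^2)Y(\tau)$ is a polynomial with constant term $1$, so the limit is always at least $1$, and
we learn nothing beyond $\Delta(0,0)\le1$.

Here the zeros of the weight can be exploited only through positive powers of $z_1$, and the part of
$Y$ of degree $0$ in $z_1$ is pinned to the constant $1$. In three variables the weight will have a
further factor that vanishes at $z_2=z_3$ and does not involve $z_1$, while the function that replaces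
the pinned constant depends on $z_3\bar z_2$ and has only one linear combination of its coefficients
prescribed. This extra freedom makes the cost as small as we like.

\section{The polynomial in three variables}\label{sec:poly}

From here to the end of Section~\ref{sec:testfn}, $d=3$. We again want $f=z_1z_2z_3u$, now symmetric,
with
\[
u=1+i\varepsilon P+\varepsilon^2w,
\]
where $P$ is real and $z_1z_2z_3P$, $z_1z_2z_3w$ are homogeneous polynomials of degree $3$. The
exponents of $P$ must have coordinate sum $0$ and, $P$ being real, entries in $\{-1,0,1\}$. Apart from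
constants and scaling, the only symmetric choice is $P=\sum_{j\ne k}z_j\bar z_k$. Then
\[
|u|^2=1+\varepsilon^2(P^2+2\operatorname{Re}w)+2\varepsilon^3P\operatorname{Im}w+\varepsilon^4|w|^2,
\]
and we need $P^2+2\operatorname{Re}w\le0$. The choice $w=-P^2/2$ is not allowed: $P^2$ contains
$z_j^2\bar z_k^2$, and $z_1z_2z_3\,z_j^2\bar z_k^2$ is not a polynomial. For the same reason
$2\operatorname{Re}w$ cannot contain such terms, so the defect $-(P^2+2\operatorname{Re}w)$ must contain
the terms $-z_j^2\bar z_k^2$, $j\ne k$. We look for a nonnegative function with these terms. On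
$\mathbb T^3$ put
\[
e=z_1\bar z_2+z_2\bar z_3+z_3\bar z_1,\qquad
v=z_1^2\bar z_2\bar z_3+z_2^2\bar z_1\bar z_3+z_3^2\bar z_1\bar z_2,\qquad
V=(z_1-z_2)(z_2-z_3)(z_3-z_1).
\]
Then $P=e+\bar e$, and $P^2+|e-\bar e|^2=4|e|^2$, since the two summands are $4(\operatorname{Re}e)^2$
and $4(\operatorname{Im}e)^2$. So $|e-\bar e|^2=4|e|^2-P^2$ is nonnegative, and it has the required terms
because $|e|^2$ contains no $z_j^2\bar z_k^2$ with $j\ne k$. More precisely,
\begin{equation}\label{eq:ident}
|e|^2=3+v+\bar v,\qquad \bar z_1\bar z_2\bar z_3V=e-\bar e .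
\end{equation}
For the first identity, the products of the distinct summands of $e$ and $\bar e$ taken in cyclic order are
$z_1\bar z_2\cdot\overline{z_2\bar z_3}=z_1z_3\bar z_2^2$,
$z_2\bar z_3\cdot\overline{z_3\bar z_1}=z_1z_2\bar z_3^2$ and
$z_3\bar z_1\cdot\overline{z_1\bar z_2}=z_2z_3\bar z_1^2$, with sum $\bar v$; the other three are their
conjugates. For the second, expansion gives
\[
V=z_1^2z_3+z_2^2z_1+z_3^2z_2-z_1^2z_2-z_2^2z_3-z_3^2z_1,
\]
and division by $z_1z_2z_3$ turns the first three terms into
$z_1\bar z_2+z_2\bar z_3+z_3\bar z_1=e$ and the last three into $-\bar e$. Consequently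
\begin{equation}\label{eq:V}
|V|^2=|e-\bar e|^2=4|e|^2-P^2=12+4(v+\bar v)-P^2 .
\end{equation}

Since $z_1z_2z_3v=z_1^3+z_2^3+z_3^3$ is a polynomial, we may take $w=-(6+\eta)-4v$. So for $0<\eta\le1$
and $0<\varepsilon\le1$ we define
\[
f=f_{\varepsilon,\eta}=\bigl(1-(6+\eta)\varepsilon^2\bigr)z_1z_2z_3
+i\varepsilon\sum_{j\ne k}z_j^2z_k-4\varepsilon^2(z_1^3+z_2^3+z_3^3).
\]

\begin{lemma}\label{lem:poly}
The polynomial $f_{\varepsilon,\eta}$ is symmetric and homogeneous of degree $3$. On $\mathbb T^3$,
\begin{equation}\label{eq:mod}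
|f_{\varepsilon,\eta}|^2=1-\varepsilon^2\bigl(|V|^2+2\eta\bigr)+\varepsilon^3\rho,\qquad |\rho|\le600 .
\end{equation}
If $\varepsilon\le\eta/600$, then $\sup_{\mathbb D^3}|f_{\varepsilon,\eta}|<1$.
\end{lemma}

\begin{proof}
The first statement is visible. For $\{j,k,l\}=\{1,2,3\}$ we have
$z_j^2z_k=z_1z_2z_3\cdot z_j\bar z_l$ on $\mathbb T^3$, and therefore
$f=z_1z_2z_3(1+i\varepsilon P+\varepsilon^2w)$. By \eqref{eq:V},
$2\operatorname{Re}w=-2\eta-12-4(v+\bar v)=-2\eta-|V|^2-P^2$. Inserting this in the formula for $|u|^2$
gives \eqref{eq:mod} with $\rho=2P\operatorname{Im}w+\varepsilon|w|^2$. As $|P|\le6$ and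
$|w|\le7+12=19$, we have $|\rho|\le2\cdot6\cdot19+19^2=589$.

If $\varepsilon\le\eta/600$, then on $\mathbb T^3$
$|f|^2\le1-2\eta\varepsilon^2+600\varepsilon^3\le1-\eta\varepsilon^2<1$, and the maximum principle
applies.
\end{proof}

\section{The test functions and the proof of Theorem~\ref{thm:main}}\label{sec:testfn}

\subsection*{The cancellation}
Let $x$ be a Laurent polynomial whose exponents satisfy $\alpha_1\ge0$ and
$\alpha_1+\alpha_2+\alpha_3=-1$, and let $x_0$ be its part with $\alpha_1=0$. As in
Section~\ref{sec:two} we use a large function $\varepsilon^{-1}z_1x$ and correct it by a term $c$ of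
order $1$ in degree $\alpha_1=0$. The part of $P$ with negative $z_1$-exponent is $\bar z_1(z_2+z_3)$;
this dictates
\[
c=i(z_2+z_3)x_0,\qquad \varphi_\varepsilon=c+\varepsilon^{-1}z_1x .
\]
All exponents of $\varphi_\varepsilon$ satisfy \eqref{eq:adm}, and
$\hat\varphi_\varepsilon(0)=\hat c(0)$, because $z_1x$ has only exponents with $\alpha_1\ge1$.

\begin{proposition}\label{prop:limit}
For fixed $x$ and $\eta$,
$\displaystyle\lim_{\varepsilon\to0}Q_{f_{\varepsilon,\eta}}(\varphi_\varepsilon)=\int\bigl(|V|^2+2\eta\bigr)|x|^2 .$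
\end{proposition}

\begin{proof}
By \eqref{eq:mod},
\[
(1-|f|^2)|\varphi_\varepsilon|^2=\bigl(|V|^2+2\eta-\varepsilon\rho\bigr)\,|\varepsilon c+z_1x|^2,
\]
which converges uniformly on $\mathbb T^3$ to $(|V|^2+2\eta)|x|^2$. This settles the first integral in
$Q_f$. For the second, since $P$ is real,
\begin{align*}
\bar f\varphi_\varepsilon
&=\bar z_1\bar z_2\bar z_3(1-i\varepsilon P+\varepsilon^2\bar w)(c+\varepsilon^{-1}z_1x)\\
&=\varepsilon^{-1}\bar z_2\bar z_3x+\bar z_2\bar z_3(\bar z_1c-iPx)
+\bar z_1\bar z_2\bar z_3\bigl[\varepsilon(-iPc+\bar wz_1x)+\varepsilon^2\bar wc\bigr].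
\end{align*}
The first term has no exponents with $\alpha_1<0$. In the second, $\bar z_1c$ lies entirely in degree
$\alpha_1=-1$, and the part of $Px$ with $\alpha_1<0$ is $\bar z_1(z_2+z_3)x_0$. Hence $P_-$ of the
second term is $\bar z_1\bar z_2\bar z_3\bigl(c-i(z_2+z_3)x_0\bigr)=0$. The last term is $O(\varepsilon)$
in $L^2$. So $\int|P_-(\bar f\varphi_\varepsilon)|^2=O(\varepsilon^2)$.
\end{proof}

\subsection*{Making the cost small}
We now need $x$ with $\hat c(0)=1$ for which the cost $\int|V|^2|x|^2$ is small; the term
$2\eta\int|x|^2$ is then made small by the choice of $\eta$. Put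
\[
\sigma=z_3\bar z_2,\qquad t=z_1\bar z_2,\qquad t'=z_1\bar z_3,
\]
so that $|V|=|1-t|\,|1-t'|\,|1-\sigma|$ on $\mathbb T^3$. The exponents of $x_0$ have the form
$(0,-1-n,n)$, so $x_0=-i\bar z_2k(\sigma)$ for some Laurent polynomial $k(\sigma)=\sum_nk_n\sigma^n$.
Then
\[
c=i(z_2+z_3)x_0=(1+\sigma)k(\sigma),\qquad \hat c(0)=k_0+k_{-1}.
\]
The factors $1-t$ and $1-t'$ of the weight can be compensated by terms with $\alpha_1>0$, since the
expansions of $(1-t)^{-1}$ and $(1-t')^{-1}$ contain only powers $z_1^n$ with $n\ge0$ and have constant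
term $1$; this leaves the integral of $|(1-\sigma)k|^2$. The factor $1-\sigma$ is compensated by $k$
itself: the coefficients of $(1-\sigma)k$ are the differences $k_n-k_{n-1}$, and a slowly varying
sequence has small differences while $k_0+k_{-1}=1$.

Precisely, for integers $M,L\ge1$ let
\[
k(\sigma)=\sum_{n=0}^{M-1}\tfrac12\Bigl(1-\tfrac nM\Bigr)\bigl(\sigma^n+\sigma^{-1-n}\bigr),\qquad
Y_L(t)=\sum_{j=0}^{L-1}\Bigl(1-\tfrac jL\Bigr)t^j,
\]
\[
x=-i\,\bar z_2\,k(\sigma)\,Y_L(t)\,Y_L(t').
\]
The exponents of $x$ are as required, $x_0=-i\bar z_2k(\sigma)$, and $\hat c(0)=\frac12+\frac12=1$.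

\begin{lemma}\label{lem:cost}
For fixed $M$, $\displaystyle\lim_{L\to\infty}\int|V|^2|x|^2=\int|(1-\sigma)k(\sigma)|^2=\frac1{2M}$.
\end{lemma}

\begin{proof}
We have
$\int|V|^2|x|^2=\int|(1-t)Y_L(t)|^2\,|(1-t')Y_L(t')|^2\,|(1-\sigma)k(\sigma)|^2$. Taking differences of
the coefficients $1-\frac jL$ gives
\[
(1-t)Y_L(t)=1-\frac1L\sum_{j=1}^Lt^j .
\]
This is bounded by $2$ and, for $t\ne1$, differs from $1$ by at most $\frac{2}{L|1-t|}$. The sets
$\{t=1\}$ and $\{t'=1\}$ are null sets, so dominated convergence gives the first equality.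

The nonzero coefficients of $k$ are $k_n=k_{-1-n}=\frac12(1-\frac nM)$ for $0\le n\le M-1$. Thus
$k_n-k_{n-1}$ equals $\frac1{2M}$ for $-M\le n\le-1$, equals $0$ for $n=0$, equals $-\frac1{2M}$ for
$1\le n\le M$, and vanishes otherwise. The sum of squares is $2M\cdot\frac1{4M^2}=\frac1{2M}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Given $\delta>0$, choose in this order
\begin{itemize}
\item $M$ with $\frac1{2M}<\frac\delta4$;
\item $L$ with $\int|V|^2|x|^2<\frac\delta2$ (Lemma~\ref{lem:cost});
\item $\eta\in(0,1]$ with $2\eta\int|x|^2<\frac\delta4$;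
\item $\varepsilon\in(0,\eta/600]$ with $Q_{f_{\varepsilon,\eta}}(\varphi_\varepsilon)<\delta$, which is
possible by Proposition~\ref{prop:limit}, as the limit there is less than $\frac34\delta$.
\end{itemize}
Let $f=f_{\varepsilon,\eta}$. By Lemma~\ref{lem:poly}, $\sup_{\mathbb D^3}|f|<1$. Since
$\hat\varphi_\varepsilon(0)=1$, Lemma~\ref{lem:test} gives $\Delta(0,0)\le\delta$ for every
$\{2,3\}$-contractive $0\le\Delta\le K_f$. If $\Delta$ is $\{1,3\}$- or $\{1,2\}$-contractive instead,
we permute the coordinates of $z$ and $\zeta$ simultaneously so that $\Delta$ becomes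
$\{2,3\}$-contractive. Since $f$ is symmetric, this leaves $K_f$ and the inequality $\Delta\le K_f$
unchanged, and it does not affect $\Delta(0,0)$.
\end{proof}

\begin{remark}
If one only wants Theorem~\ref{thm:answer} for $d=3$, where $\delta<\frac13$ is needed, one can take
$M=2$, that is, $k=\frac12(1+\sigma^{-1})+\frac14(\sigma+\sigma^{-2})$. Then
$(1-\sigma)k=\frac14(\sigma^{-2}+\sigma^{-1}-\sigma-\sigma^2)$ and the limiting cost is $\frac14$. The
case $M=1$ gives only $\frac12$.
\end{remark}

\section{The answer, and failure up to constants}\label{sec:conseq}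

A function of $z_1,z_2,z_3$ is also regarded as a function on $\mathbb D^d$ for $d\ge3$.

\begin{lemma}\label{lem:restrict}
Let $d\ge3$, let $f$ be as in Theorem~\ref{thm:main} for a given $\delta$, and let $0\le\Delta\le K_f$ be
a kernel on $\mathbb D^d$ that is contractive in at least two of the indices $1,2,3$. Then
$\Delta(0,0)\le\delta$.
\end{lemma}

\begin{proof}
Restrict all kernels to $z_k=\zeta_k=0$ for $k>3$. Positivity, the inequality $\Delta\le K_f$, and
$i$-contractivity for $i\le3$ survive. The factors $(1-z_k\bar\zeta_k)^{-1}$ with $k>3$ become $1$, so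
$K_f$ becomes the kernel $K_f$ of three variables. Apply Theorem~\ref{thm:main}.
\end{proof}

A $(\{1,\dots,d\}\setminus\{j\})$-contractive kernel is contractive in at least two of the indices
$1,2,3$, because at most one of them is missing. So Lemma~\ref{lem:restrict} applies to the kernels in
both of the following proofs.

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Let $f$ be as in Theorem~\ref{thm:main} with $\delta<1/d$. Suppose $K_f=\sum_{j=1}^d\Delta_j$ with each
$\Delta_j\ge0$ being $(\{1,\dots,d\}\setminus\{j\})$-contractive. Each $\Delta_j$ satisfies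
$\Delta_j\le K_f$, because the other summands are $\ge0$. By Lemma~\ref{lem:restrict},
$1=K_f(0,0)=\sum_j\Delta_j(0,0)\le d\delta<1$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:constant}]
Suppose such a $c>0$ exists, and let $f$ be as in Theorem~\ref{thm:main} with $\delta<c/d$. Evaluating
$cK_f\le\sum_j\Delta_j$ at $(0,0)$ and using Lemma~\ref{lem:restrict} gives $c\le d\delta<c$, a
contradiction.
\end{proof}

\section{Which families of contractivity sets suffice?}\label{sec:families}

\subsection*{Proof of Theorem~\ref{thm:families}(b)}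
Suppose first that $i\in S$ for all $S\in\mathcal S$, and take $f=z_i$. In a decomposition
$K_f=\sum_S\Delta_S$ every $\Delta_S$ would be $i$-contractive, hence so would be
$K_f=\prod_{k\ne i}(1-z_k\bar\zeta_k)^{-1}$. Setting the variables other than $z_i,\zeta_i$ to $0$ gives
$1-z_i\bar\zeta_i\ge0$. But the matrix of this kernel at the points $0,\frac12$ is
$\begin{pmatrix}1&1\\1&3/4\end{pmatrix}$, with negative determinant.

Suppose now that every $S\in\mathcal S$ contains at least two of the indices $i,j,k$. Relabel them
$1,2,3$, and let $f$ be as in Theorem~\ref{thm:main} with $\delta<1/|\mathcal S|$. In a decomposition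
$K_f=\sum_S\Delta_S$ each $\Delta_S\le K_f$ satisfies the hypothesis of Lemma~\ref{lem:restrict}, so
$1=\sum_S\Delta_S(0,0)\le|\mathcal S|\delta<1$, a contradiction. \qed

\subsection*{Proof of Theorem~\ref{thm:families}(a)}
If $\varnothing\in\mathcal S$, take $\Delta_\varnothing=K_f$, which is $\ge0$ by (iv) of
Section~\ref{sec:background}, and all other kernels zero. Now let $A,A'\in\mathcal S$ be disjoint. Then
$A'\subset A^c$, so it suffices to write, for every Schur function $f$,
\begin{equation}\label{eq:two}
K_f=\Delta+\Delta',\qquad \Delta\ge0\ \ A\text{-contractive},\quad \Delta'\ge0\ \ A^c\text{-contractive},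
\end{equation}
and to put zero for the remaining members of $\mathcal S$. For inner $f$ (Steps 1 and 2) we split the space
with kernel $K_f$ into the largest subspace invariant under the $z_j$ with $j\in A$ and its orthogonal
complement; the point is that the complement is invariant under the other variables. The general case
follows by approximation (Steps 3 and 4).

\paragraph{Step 1: invariant subspaces give contractive kernels.} Let $\mathcal N\subset H^2$ be a closed
subspace with projection $P_{\mathcal N}$ and reproducing kernel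
$k_{\mathcal N}(z,\zeta)=\langle P_{\mathcal N}s_\zeta,s_z\rangle$. Suppose $T_j\mathcal N\subset\mathcal N$,
where $T_j$ is multiplication by $z_j$. As $T_j$ is an isometry, $T_jP_{\mathcal N}T_j^*$ is the projection
onto $T_j\mathcal N\subset\mathcal N$, so $P_{\mathcal N}-T_jP_{\mathcal N}T_j^*\ge0$. Since
$T_j^*s_\zeta=\bar\zeta_js_\zeta$, this says $(1-z_j\bar\zeta_j)k_{\mathcal N}(z,\zeta)\ge0$.

\paragraph{Step 2: inner functions.} Let $f$ be a Schur function that extends continuously to the closed
polydisk with $|f|=1$ on $\mathbb T^d$. Then $T_f$ is an isometry, $T_fT_f^*=P_{fH^2}$ has kernel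
$f(z)\overline{f(\zeta)}s(z,\zeta)$, and $\mathcal H=H^2\ominus fH^2$ has reproducing kernel $K_f$. Let
\[
\mathcal M=\{g\in\mathcal H:\ z^\beta g\in\mathcal H\ \text{for all }\beta\in\mathbb N^A\},
\]
the largest subspace of $\mathcal H$ that is invariant under $z_j$ for all $j\in A$; it is closed. For example, if
$f=z_1z_2$ and $A=\{1\}$, then $\mathcal H$ is spanned by the powers of $z_1$ and of $z_2$, $\mathcal M$ by
the $z_1^n$, $n\ge0$, and $\mathcal H\ominus\mathcal M$ by the $z_2^n$, $n\ge1$. We claim that in general, too,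
\emph{$\mathcal H\ominus\mathcal M$ is invariant under $z_k$ for $k\notin A$.} By Step~1 this proves
\eqref{eq:two} with $\Delta=k_{\mathcal M}$ and $\Delta'=k_{\mathcal H\ominus\mathcal M}$.

To prove the claim we describe $\mathcal H\ominus\mathcal M$ explicitly. Let $L_A\subset L^2(\mathbb T^d)$ be
the space of functions with Fourier support in $\{\alpha_k\ge0\text{ for all }k\notin A\}$, and let
$R=L_A\ominus H^2$. For $g\in\mathcal H$ the following are equivalent:
\begin{itemize}
\item $g\in\mathcal M$;
\item $z^\beta g\perp fH^2$, that is, $g\perp\bar z^\beta fH^2$, for all $\beta\in\mathbb N^A$;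
\item $g\perp fL_A$, because $\bigcup_\beta\bar z^\beta H^2\subset L_A$ contains all monomials of $L_A$ and
multiplication by $f$ is unitary on $L^2(\mathbb T^d)$;
\item $g\perp fR$, because $L_A=H^2\oplus R$ and $g\perp fH^2$ already;
\item $g\perp P_{H^2}(fR)$, because $g\in H^2$.
\end{itemize}
Moreover $P_{H^2}(fR)\subset\mathcal H$: for $r\in R$ and $h\in H^2$,
$\langle P_{H^2}(fr),fh\rangle=\langle fr,fh\rangle=\langle r,h\rangle=0$, where $|f|=1$ on $\mathbb T^d$ is used.
Hence $\mathcal H\ominus\mathcal M=\overline{P_{H^2}(fR)}$.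

Let $k\notin A$. Then $z_kR\subset R$, since $R$ consists of the functions in $L_A$ whose Fourier support
contains only $\alpha$ with a negative entry at an index in $A$. Also $fR\subset L_A$, and on $L_A$ the
projection $P_{H^2}$ only removes the $\alpha$ that have a negative entry at an index in $A$, so there it
commutes with multiplication by $z_k$. Thus $z_kP_{H^2}(fr)=P_{H^2}(f\,z_kr)\in P_{H^2}(fR)$ for $r\in R$,
which proves the claim.

\paragraph{Step 3: passing to limits.} If Schur functions $f_n$ have decompositions
$K_{f_n}=\Delta^{(n)}+\Delta'^{(n)}$ as in \eqref{eq:two} and $f_n\to f$ pointwise on $\mathbb D^d$, then $f$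
has one too. Indeed,
\[
|\Delta^{(n)}(z,\zeta)|^2\le\Delta^{(n)}(z,z)\,\Delta^{(n)}(\zeta,\zeta)\le K_{f_n}(z,z)K_{f_n}(\zeta,\zeta)
\le s(z,z)s(\zeta,\zeta),
\]
and likewise for $\Delta'^{(n)}$. By Tychonoff's theorem some subnet of $(\Delta^{(n)},\Delta'^{(n)})$
converges pointwise, and positivity, contractivity and the sum identity are preserved.

\paragraph{Step 4: approximation by inner functions.} Every Schur function $f$ is a pointwise limit of
polynomials with sup-norm $<1$: for $r<1$ and $\kappa>0$ choose a Taylor polynomial $q$ of $f(rz)$ within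
$\kappa$ of it on the closed polydisk, take $q/(1+2\kappa)$, and let $r\to1$, $\kappa\to0$. By Step~3
we may therefore assume that $f$ is a polynomial with $\sup|f|<1$. Let $N_0$ bound its degree in each variable,
and for $N\ge N_0$ put $z^N=\prod_jz_j^N$ and
\[
\tilde f_N(z)=z^N\,\overline{f(1/\bar z_1,\dots,1/\bar z_d)},\qquad F_N=\frac{f+z^N}{1+\tilde f_N}.
\]
Here $\tilde f_N$ is a polynomial with $\tilde f_N=z^N\bar f$ on $\mathbb T^d$, so $\sup|\tilde f_N|<1$ on the closed
polydisk by the maximum principle, and $F_N$ is holomorphic in a neighborhood of the closed polydisk. On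
$\mathbb T^d$,
\[
|f+z^N|=|1+\bar z^Nf|=\bigl|1+\overline{\tilde f_N}\bigr|=|1+\tilde f_N|,
\]
so $|F_N|=1$ there, $F_N$ is a Schur function, and Step~2 applies to it. For $z\in\mathbb D^d$ we have $z^N\to0$
and $\tilde f_N(z)=z^{N-N_0}\tilde f_{N_0}(z)\to0$ as $N\to\infty$, hence $F_N(z)\to f(z)$. Step~3 finishes the
proof of (a). \qed

\subsection*{Proof of Theorem~\ref{thm:families}(c)}
``If'' is (a). For the converse, let $\mathcal S$ consist of nonempty, pairwise intersecting sets; we show that
(b) applies. If some singleton $\{i\}$ belongs to $\mathcal S$, then every member meets $\{i\}$, so $i$ is a common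
element. Otherwise all members have at least two elements. This is impossible for $d=1$. For $d=2$ the only member
is $\{1,2\}$, and there is a common element. For $d=3$ every member contains at least two of $1,2,3$. \qed

\begin{remark}
In Theorem~\ref{thm:main}, ``at least two'' cannot be weakened to ``at least one''. Let $f$ be as in that theorem,
with $\delta<\frac12$. By \eqref{eq:two} with $A=\{1\}$, $K_f=\Delta+\Delta'$ with $\Delta\ge0$ $1$-contractive and
$\Delta'\ge0$ $\{2,3\}$-contractive. Theorem~\ref{thm:main} gives $\Delta'(0,0)\le\delta$, hence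
$\Delta(0,0)\ge1-\delta>\delta$, although $0\le\Delta\le K_f$.
\end{remark}

\begin{remark}
For $d=2$ the family in the original question is $\{\{2\},\{1\}\}$, which consists of two disjoint sets; so
Theorem~\ref{thm:families}(a) contains the positive answer in two variables. For $d\ge4$, parts (a) and (b) do
not cover all families. The family $\{1,2\},\{1,3\},\{1,4\},\{2,3,4\}$ consists of nonempty, pairwise
intersecting sets and has no common element, and for every set $T$ of three indices some member contains at most
one element of $T$: if $1\in T$, take $\{1,l\}$ with $l\in\{2,3,4\}\setminus T$; if $1\notin T$, take $\{1,2\}$.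
\end{remark}

\begin{thebibliography}{9}
\bibitem{Knese} Greg Knese, \emph{Kernel decompositions for Schur functions on the polydisk},
arXiv:0909.1828 (2009).
\end{thebibliography}

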